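# Units of the integral group ring of SL(2,3): property FA without property HFA

## 1. A first guess: for unit groups of cut groups, FA forces HFA

For a finite group $G$ let $\mathbb ZG$ be its integral group ring and $\mathcal U(\mathbb ZG)$ the unit group of $\mathbb ZG$. Suppose that every action of $\mathcal U(\mathbb ZG)$ on a tree has a fixed vertex. Must the same hold for every subgroup of finite index? For the groups $G$ considered here, the first guess is yes. We make the guess precise, say why it is tempting, and test it.

**Definition (cut group).** A finite group $G$ is a cut group if the center of $\mathcal U(\mathbb ZG)$ is finite. Equivalently, for every $g\in G$ and every integer $j$ coprime to the order of $g$, the element $g^j$ is conjugate in $G$ to $g$ or to $g^{-1}$.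

If all element orders lie in $\{1,2,3,4,6\}$, then $G$ is cut, because for such an order every coprime $j$ is $\pm1$ modulo the order. So $S_3$ is cut. The group $C_5=\langle g\rangle$ is not cut, since $g^2\ne g^{\pm1}$. Here one sees an infinite center: multiplying out gives $(g+g^4-1)(g^2+g^3-1)=1$, and under $g\mapsto e^{2\pi i/5}$ the unit $g+g^4-1$ goes to $2\cos72^\circ-1\approx-0.38$, so it has infinite order.

**Definition (FA, HFA).** A group $\Gamma$ has Serre's property FA if every action of $\Gamma$ on a tree, by automorphisms and without inversions (no element swaps the two ends of an edge), has a global fixed point. It has property HFA (hereditary FA) if every subgroup of finite index has FA.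

All tree actions below are without inversions, "fixed point" means fixed vertex, and $T^X$ is the fixed subtree of $X$. We use these standard facts.

* **(T1)** A group with a finite orbit of vertices fixes a vertex: the finite subtree spanned by the orbit is invariant, hence so is its center, a vertex or an edge, and an edge is not inverted. So finite groups have FA, and a group with a finite-index FA subgroup has FA. Quotients of FA groups have FA.
* **(T2)** If $N\trianglelefteq Y$ and $T^N\neq\emptyset$, then $T^N$ is a $Y$-invariant subtree, because $yT^N=T^{yNy^{-1}}$, and $Y/N$ acts on it.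
* **(T3)** (Serre, *Trees*, I.6.5.) If a group acting on a tree is generated by $g_1,\dots,g_m$ and all $g_i$ and $g_ig_j$ have fixed points, then the group has a fixed point. In particular a finitely generated group all of whose elements have fixed points has a fixed point.
* **(T4)** (Helly) Pairwise intersecting subtrees $X_1,X_2,X_3$ have a common vertex: choose a vertex in each pairwise intersection. The three paths joining them have a common vertex, and each path lies in one of the $X_i$.
* **(K)** $\mathrm{SL}_n(\mathbb Z)$ for $n\ge3$, and $\mathrm{SL}_3(\mathcal O_F)$ for $F$ imaginary quadratic, have Kazhdan's property (T). Property (T) passes to finite-index subgroups and overgroups, finite products and quotients. For countable groups (T) implies FA (Watatani 1982). Hence groups with (T) have HFA.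
* **(A)** If $R\subseteq S$ are orders in the same finite-dimensional semisimple $\mathbb Q$-algebra, then $[\mathcal U(S):\mathcal U(R)]<\infty$. Unit groups of orders are finitely generated. Let $e$ be a primitive central idempotent of $\mathbb QG$ and $S$ an order of $\mathbb QGe$. Then $\mathbb ZG\cap\mathbb QGe$ is a full lattice, so $kS\subseteq\mathbb ZG\cap\mathbb QGe$ for some $k\ge1$. If $s\in\mathcal U(S)$ and $s-e\in kS$, then $s^{-1}-e=-s^{-1}(s-e)\in kS$. So $s$ lifts to the unit $1+(s-e)$ of $\mathbb ZG$, which is trivial in all other components.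

In words: congruence units of one component, of some unspecified level $k$, lift to $\mathbb ZG$. Consequently, if $\mathbb QGe\cong M_n(F)$, the image of $\mathcal U(\mathbb ZG)$ in $\mathrm{GL}_n(F)$ is commensurable with $\mathrm{GL}_n(\mathcal O_F)$. Indeed the image of $\mathbb ZG$ is an order $\Lambda$, the groups $\mathcal U(\Lambda)$ and $\mathrm{GL}_n(\mathcal O_F)$ both contain $\mathcal U(\Lambda\cap M_n(\mathcal O_F))$ with finite index, and the image contains a congruence subgroup of $\mathrm{GL}_n(\mathcal O_F)$.

FA and HFA differ for general groups. Let $\omega=e^{2\pi i/3}$ and let $D$ be the group of motions of $\mathbb C$ generated by the rotations $c_1(x)=\omega x-\omega$ and $c_2(x)=\omega x+2$. The elements $c_1$, $c_2$ and $c_1c_2(x)=\omega^2x+\omega$ have order $3$, so $D$ has FA by (T3). But the translations in $D$ form a subgroup of index $3$. It is finitely generated, torsion-free, abelian, and contains $c_1^{-1}c_2(x)=x+1+2\omega^2$. So it maps onto $\mathbb Z$, which acts on a line without fixed point. Thus $D$ does not have HFA. We shall meet $D$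 again.

**Question.** Is there a finite cut group $G$ such that $\mathcal U(\mathbb ZG)$ has FA but not HFA? (Andreas Bächle, Geoffrey Janssens, Eric Jespers, Ann Kiefer, Doryan Temmerman, "Abelianization and fixed point properties of units in integral group rings", arXiv:1811.12184 (2018).)

**The guess.** No. Up to finite index, $\mathcal U(\mathbb ZG)$ is a product of unit groups of orders in the simple components of $\mathbb QG$. Large matrix components have (T), which is hereditary. Components $M_2$ give actions on trees. So one expects FA to fail outright as soon as it fails on a finite-index subgroup. The following two lemmas turn this into tests.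

**Lemma 4.** If $\mathbb QG$ has a simple component $M_2(\mathbb Q)$ (e.g. if $G$ maps onto $S_3$ or $D_8$), then $\mathcal U(\mathbb ZG)$ does not have FA.

*Proof.* The image $\Lambda$ of $\mathbb ZG$ in $M_2(\mathbb Q)$ stabilizes the lattice $\Lambda\mathbb Z^2$, so after conjugation the image of $\mathcal U(\mathbb ZG)$ lies in $\mathrm{GL}_2(\mathbb Z)$. By (A) it has finite index there, so it is infinite. The group $\mathrm{GL}_2(\mathbb Z)\cong D_8*_{C_2^2}D_{12}$ acts on a tree with finite stabilizers, so an infinite subgroup has no fixed vertex. Hence a quotient of $\mathcal U(\mathbb ZG)$ does not have FA. For $S_3$ and $D_8$, the two-dimensional irreducible representation is defined over $\mathbb Q$. $\square$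

**Lemma 5.** Suppose that each simple component of $\mathbb QG$ is $\mathbb Q$, an imaginary quadratic field, the quaternion algebra $\mathbb H=\left(\frac{-1,-1}{\mathbb Q}\right)$, $M_n(\mathbb Q)$ with $n\ge3$, or $M_3(F)$ with $F$ imaginary quadratic. Then $\mathcal U(\mathbb ZG)$ has (T), hence HFA.

*Proof.* Orders in the first three types have finite unit groups, since units have norm $\pm1$ for a definite norm form. For the matrix components $M_{n_i}(F_i)$, (A) gives $k_i$ such that the principal congruence subgroup of level $k_i$ in $\mathrm{SL}_{n_i}(\mathcal O_{F_i})$ lifts to $\mathcal U(\mathbb ZG)$, trivially in the other components. The product $B$ of these lifts is contained in $\mathcal U(\mathbb ZG)$ and in $\mathcal U(S)$, where $S$ is the product of an order of the first three types with $\prod_i M_{n_i}(\mathcal O_{F_i})$. As the $\mathcal O_{F_i}^\times$ are finite, $B$ has finite index in $\mathcal U(S)$. By (A), $\mathcal U(\mathbb ZG)\cap\mathcal U(S)=\mathcal U(\mathbb ZG\cap S)$ has finite index in $\mathcal U(\mathbb ZG)$, so $B$ does too. Now $B$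 has (T) by (K), and (T) passes to finite-index overgroups. $\square$

**Simple cases.**

* *$G$ abelian and cut.* $\mathcal U(\mathbb ZG)$ is its own center, hence finite. FA and HFA both hold.
* *$Q_8$.* $\mathbb QQ_8=\mathbb Q^4\oplus\mathbb H$, so the unit group is finite. Both hold.
* *$S_3$, $D_8$.* FA fails by Lemma 4.
* *$A_4=V_4\rtimes C_3$.* It maps onto $C_3$, and it acts on $\mathbb Q^3$ by the diagonal sign matrices of determinant $1$ and the cyclic permutations. The matrix $\frac12(1+\mathrm{diag}(1,-1,-1))$ is the elementary matrix $E_{11}$. Together with the permutations this generates $M_3(\mathbb Q)$. Since $3+9=12$, $\mathbb QA_4=\mathbb Q\oplus\mathbb Q(\omega)\oplus M_3(\mathbb Q)$. Both hold by Lemma 5.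

The guess survives. Neither lemma covers a component $M_2(F)$ with $F$ imaginary quadratic. In Section 3 we test $Q_8\times C_3$, which has such a component, and the guess survives again, since FA fails. But for another group of order $24$ it breaks.

**Theorem 1.** $G=\mathrm{SL}(2,3)$ is a cut group, $\mathcal U(\mathbb ZG)$ has property FA, and $\mathcal U(\mathbb ZG)$ does not have property HFA.

**Theorem 2.** Up to isomorphism, $\mathrm{SL}(2,3)$ is the only cut group $G$ of order $\le24$ such that $\mathcal U(\mathbb ZG)$ has FA but not HFA.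

**Theorem 3.** (a) For any finite group $G$, $\mathcal U(\mathbb ZG)$ has FA if and only if its image in every simple component of $\mathbb QG$ has FA. (b) For every $n\ge0$ the group $\mathrm{SL}(2,3)\times C_2^n$ is cut, and its unit group has FA but not HFA.

Theorem 1 answers the question: such a group exists. It is proved in Sections 2–7, Theorem 3 in Section 8 and Theorem 2 in Section 9.

## 2. Hurwitz units and the four representations of SL(2,3)

Let $O=\mathbb Z[\omega]$, $K=\mathbb Q(\omega)$, $\sqrt{-3}=1+2\omega=\omega-\omega^2$. Then $O/2=\mathbb F_4$, $O/\sqrt{-3}=\mathbb F_3$ with $\omega\mapsto1$, and $(1-\omega)(1-\omega^2)=3$.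

**Step 1: the group.** The purpose is a model of $\mathrm{SL}(2,3)$ in which computation is easy. In $\mathbb H$ let
$$\tau=\tfrac{-1+i+j+k}2,\qquad \mathcal H=\mathbb Z\langle1,i,j,\tau\rangle,\qquad L=\mathbb Z\langle1,i,j,k\rangle .$$
$\mathcal H$ is the Hurwitz order; $1,i,j,\tau$ is a $\mathbb Z$-basis, since $k=2\tau+1-i-j$. Norms of elements of $\mathcal H$ are integers, so $G:=\mathcal H^\times$ is the set of elements of norm $1$, namely $\pm1,\pm i,\pm j,\pm k,\frac{\pm1\pm i\pm j\pm k}2$: $24$ elements. Let $Q=\{\pm1,\pm i,\pm j,\pm k\}$. One checks $\tau i=k\tau$, $\tau k=j\tau$, $\tau j=i\tau$, so $Q\trianglelefteq G$ and $G=Q\rtimes\langle\tau\rangle$. We write $t$ for $\tau$ and $z$ for $-1$ when they are regarded as elements of $G\subset\mathbb ZG$.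

An element of $G$ has norm $1$ and trace in $\{\pm2,\pm1,0\}$, so it is a root of $X^2\mp2X+1$, $X^2\mp X+1$ or $X^2+1$. Hence the element orders are in $\{1,2,3,4,6\}$ and **$G$ is cut**. That $G\cong\mathrm{SL}(2,3)$ appears in Step 4.

**Step 2: an ideal of index 4.** This ideal will measure congruences at the prime $2$. Let $P=(1+i)\mathcal H$. An element of $\mathcal H\setminus L$ has odd norm, because a sum of four odd squares is $\equiv4\bmod8$. So the elements of even norm are the elements of $L$ with even coordinate sum, a set of index $2\cdot2=4$ in $\mathcal H$. It contains $P$, which has index $N(1+i)^2=4$. Hence $P$ equals this set. As the norm is multiplicative, $P$ is a two-sided ideal. Also $2\mathcal H\subset P\subset L$.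

**Step 3: matrices.** We want $\mathbb H\otimes K=M_2(K)$ explicitly, with a clean description of the $O$-span of $\mathcal H$. Put
$$i=\begin{pmatrix}1&1\\-2&-1\end{pmatrix},\quad j=\begin{pmatrix}-1&\omega^2\\-2\omega&1\end{pmatrix},\quad k=ij=\begin{pmatrix}-1-2\omega&-\omega\\-2\omega^2&-1-2\omega^2\end{pmatrix},\quad \tau=\begin{pmatrix}\omega^2&-\omega\\0&\omega\end{pmatrix}.$$
The matrices $i,j,k$ have trace $0$ and determinant $1$, so they square to $-1$, and from $(ij)^2=-1$ we get $ij=-ji$. The entries of $-1+i+j+k$ are $-2-2\omega=2\omega^2$, $1+\omega^2-\omega=-2\omega$, $-2(1+\omega+\omega^2)=0$, $-2-2\omega^2=2\omega$. So $\tau=\frac{-1+i+j+k}2$, as it should be.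

Let $\Lambda'$ be the $O$-span of $\mathcal H$ in $M_2(O)$. In the coordinates $(a,b,c/2,d)$ of $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ the elements $1,i,j,\tau$ are
$$(1,0,0,1),\ (1,1,-1,-1),\ (-1,\omega^2,-\omega,1),\ (\omega^2,-\omega,0,\omega).$$
Subtracting the first column from the fourth, the determinant of these rows is
$$\det\begin{pmatrix}1&-1&-2\\\omega^2&-\omega&2\\-\omega&0&\omega-\omega^2\end{pmatrix}=(1-\omega^2)+(1+\omega)+2\omega^2=1 .$$
Hence
$$\Lambda'=\mathcal H\oplus\mathcal H\omega=\left\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in M_2(O):c\in2O\right\}.\tag{1}$$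
Moreover
$$P\Lambda'=P\oplus P\omega=\left\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Lambda':a,d\in2O\right\}.\tag{2}$$
Indeed, the right side is the kernel of the surjective ring map $\Lambda'\to\mathbb F_4\times\mathbb F_4$, $(a,d)\bmod2$, so it is a two-sided ideal of index $16$. It contains $1+i=\begin{pmatrix}2&1\\-2&0\end{pmatrix}$, hence $(1+i)\Lambda'=P\oplus P\omega$, which has index $4^2=16$ as well.

**Step 4: reduction modulo $\sqrt{-3}$.** This identifies $G$. The elements of $G$ are matrices over $O$ of determinant $1$, so there is a homomorphism $G\to\mathrm{SL}_2(\mathbb F_3)$. If its kernel had even order, it would contain an involution. The only involution of $G$ is $-1$, since $x^2=1$ in a division algebra forces $x=\pm1$. But $-1\not\equiv1$ in $\mathbb F_3$. So the kernel has order $1$ or $3$. A normal subgroup of order $3$ would meet $Q$ trivially and centralize it, giving $G=Q\times C_3$. But then every element of $G$, in particular $\tau$, would induce an inner automorphism of $Q$, fixing the classes of $i$ and $k$ in $Q/\{\pm1\}$, whereas $\tau i\tau^{-1}=k$.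 So the map is injective, and as both groups have $24$ elements, $G\cong\mathrm{SL}(2,3)$.

**Step 5: the representations.** They describe $\mathbb QG$. Let $\chi:G\to\mathbb Z/3$, $\chi(Q)=0$, $\chi(t)=1$. We use
* $\epsilon:\mathbb ZG\to\mathbb Z[G/Q]=\mathbb ZC_3$;
* $\sigma_0:\mathbb ZG\to\mathcal H$, $g\mapsto g$;
* $\rho:\mathbb ZG\to\Lambda'\subset M_2(O)$, $g\mapsto\omega^{\chi(g)}g$;
* $\theta:\mathbb ZG\to\mathbb ZA_4\to M_3(\mathbb Z)$, where $G/\langle z\rangle=A_4=V_4\rtimes\langle\bar t\rangle$, $V_4$ acts by the diagonal sign matrices of determinant $1$, and $\bar t$ by the cyclic permutation matrix $\Pi$ that permutes these as conjugation by $\bar t$ permutes $V_4$.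

After tensoring with $\mathbb Q$ these surject onto $\mathbb Q\oplus K$, $\mathbb H$, $M_2(K)$, $M_3(\mathbb Q)$. (For $\rho$: the image contains $L$, hence $\mathbb H$ and so $\tau$, and it contains $\omega\tau$, hence $\omega$. For $\theta$ see $A_4$ in Section 1.) The simple factors are pairwise non-isomorphic, so the combined map is onto their product. The dimensions add up to $3+4+8+9=24$. So $(\epsilon,\sigma_0,\rho,\theta)$ is an isomorphism on $\mathbb QG$.

From now on $Y=\mathcal U(\mathbb ZG)$ for $G=\mathrm{SL}(2,3)$, and $\mathrm P$ denotes images in $\mathrm{PGL}_2(K)$. As $\rho(Y)\subseteq\mathrm{GL}_2(O)$, we have $\mathrm P\rho(Y)\subseteq\mathrm{PGL}_2(O)=\mathrm{GL}_2(O)/O^\times$, and $[\mathrm{PGL}_2(O):\mathrm{PSL}_2(O)]=|O^\times/(O^\times)^2|=2$.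

## 3. The component $M_2(K)$: loss of HFA, and a rotation at the cusp

**Proposition 6.** $Y$ does not have HFA.

*Proof.* Let $F\subset\mathrm{PSL}_2(O)$ be torsion-free of finite index (Selberg). Then $\mathbb H^3/F$ is an orientable hyperbolic manifold of finite volume, noncompact because $\mathrm{PSL}_2(O)$ contains parabolics. So it is the interior of a compact $M$ with $\partial M\neq\emptyset$ a union of tori. The kernel of $H_1(\partial M;\mathbb Q)\to H_1(M;\mathbb Q)$ has half the dimension of $H_1(\partial M;\mathbb Q)$, so $b_1(F)\ge1$ and there is an epimorphism $f:F\to\mathbb Z$. By (A), $\mathrm P\rho(Y)$ contains the image of a congruence subgroup, so $\mathrm P\rho(Y)\cap F$ has finite index in $F$, and $f$ maps it onto an infinite cyclic group. The preimage $Y_F$ of $F$ in $Y$ has finite index in $Y$, because $F$ has finite index in $\mathrm{PGL}_2(O)$. It surjects onto $\mathbb Z$, so it does not have FA. $\square$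

So the guess would be saved if FA failed for $Y$. The first thing to try is to carry the homology argument from $F$ to the whole group. This is the next criterion.

**Lemma 7.** Let $\bar\Gamma\subset\mathrm{PSL}_2(\mathbb C)$ be a lattice with a parabolic fixed point $p$ such that every nontrivial element of the stabilizer $\bar\Gamma_p$ is parabolic. Then $\bar\Gamma^{ab}$ is infinite.

*Proof.* Let $F\trianglelefteq\bar\Gamma$ be torsion-free of finite index and $\Phi=\bar\Gamma/F$. Removing a $\bar\Gamma$-invariant family of disjoint open horoballs gives a compact $M$ with $\pi_1(M)=F$ and $\partial M$ a union of tori, on which $\Phi$ acts preserving orientation. Let $H=H_1(\partial M;\mathbb Q)$ with its nondegenerate $\Phi$-invariant intersection form, and let $\mathcal L=\ker(H\to H_1(M;\mathbb Q))$, which is $\Phi$-invariant and isotropic. The form is nondegenerate on $H^\Phi$: if $x\in H^\Phi$ is orthogonal to $H^\Phi$, then its product with any $h\in H$ equals its product with the average of $h$ over $\Phi$, which is $0$. So $\dim\mathcal L^\Phi\le\frac12\dim H^\Phi$,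 and the image of $H^\Phi$ in $H_1(M;\mathbb Q)^\Phi\cong H_1(\bar\Gamma;\mathbb Q)$ has dimension $\ge\frac12\dim H^\Phi$.

It remains to see $H^\Phi\neq0$. Put $p=\infty$. Then $\bar\Gamma_p$ consists of translations, so it is abelian. On the torus belonging to $p$, its stabilizer in $\Phi$ acts on $H_1=F_p\otimes\mathbb Q$ via conjugation by $\bar\Gamma_p$, that is, trivially. Summing the translates of a nonzero class over coset representatives of this stabilizer gives a nonzero invariant. $\square$

**Small unit groups modulo a central involution.** For Lemma 8 below and for Lemmas 15 and 16 we record a normal form. Let $z$ be a central involution of a finite group $G$ with $G/\langle z\rangle$ abelian of exponent dividing $4$ or $6$. By Higman, $\mathcal U(\mathbb Z[G/z])=\pm G/z$. So every $u\in\mathcal U(\mathbb ZG)$ is $\pm gu_1$ with $g\in G$ and $u_1\in1+(1-z)\mathbb ZG$. If $\rho$ is a representation with $\rho(z)=-1$ and $\Lambda=\rho(\mathbb ZG)$, then $\rho(u_1)\in1+2\Lambda$. If $\Lambda$ is an order in a component $M_2(F)$ with $F$ imaginary quadratic, then by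 (A) $\mathrm P\rho(\mathcal U(\mathbb ZG))$ is a lattice commensurable with $\mathrm{PSL}_2(\mathcal O_F)$, with cusps $\mathbb P^1(F)$.

**Lemma 8.** $\mathcal U(\mathbb Z[Q_8\times C_3])$ does not have FA.

*Proof.* Write the group as $Q_8\times\langle t\rangle$, with $z=-1\in Q_8$, and let $\rho(qt^r)=\omega^rq\in M_2(O)$ with the matrices of Section 2; then $\Lambda=L[\omega]$ is an order in $M_2(K)$. Let $\sigma:\mathbb Z[Q_8\times C_3]\to L$, $t\mapsto1$, $q\mapsto q$. Then $\rho\equiv\sigma\bmod\sqrt{-3}$. For $u_1$ as above, $\sigma(u_1)\in L^\times\cap(1+2L)=\{\pm1\}$. So $\beta=\rho(u_1)$ is $\equiv1\bmod2$ and $\equiv\pm1\bmod\sqrt{-3}$, and $\det\beta\in O^\times=\{\pm1,\pm\omega,\pm\omega^2\}$ is $\equiv1$ mod $2$ and mod $\sqrt{-3}$. The first condition leaves $\pm1$, the second leaves $\det\beta=1$. As $\rho(t)$ is a scalar, every element of $\mathrm P\rho(\mathcal U)$ is represented by some $g=q\beta$ with $q\in Q_8$, and $\det g=1$.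

If $g$ fixes a point of $\mathbb P^1(K)$, its eigenvalues $\lambda^{\pm1}$ lie in $O^\times$. Now $g^2=q^2(q^{-1}\beta q)\beta\equiv1\bmod2$, since $q^2=\pm1$. So $(\lambda^2-1)/2$ is an eigenvalue of a matrix over $O$ and $\lambda^2\equiv1\bmod2$. Hence $\lambda^2=\pm1$, and $\lambda=\pm1$ as $\sqrt{-1}\notin K$. So $\pm g$ is unipotent. By Lemma 7 the abelianization of $\mathrm P\rho(\mathcal U)$ is infinite. As this group is finitely generated, it maps onto $\mathbb Z$. $\square$

**Where this stops for $\mathrm{SL}(2,3)$.** Here $\rho(t)=\omega\tau$ fixes the cusp $\infty$ and acts on $\mathbb C$ by $x\mapsto\omega x-1$. It is not parabolic but a rotation of order $3$. Conjugating the translation by $u$ with it gives the translation by $\omega u$, so $F_\infty\otimes\mathbb Q$ has no nonzero invariants, and the last paragraph of the proof of Lemma 7 has nothing to start from. (Theorem 1 will show that the hypothesis of Lemma 7 fails at every cusp of $\mathrm P\rho(Y)$.)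

So let us try to prove FA. The components other than $M_2(K)$ are harmless:

**Lemma 9.** If $\mathrm P\rho(Y)$ contains a group $\Delta$ with FA that has finite index in $\mathrm{PSL}_2(O)$, then $Y$ has FA.

*Proof.* Let $Y$ act on a tree $T$. First we remove the component $M_3(\mathbb Q)$. Let $A=\ker\big((\epsilon,\sigma_0,\rho)|_Y\big)\trianglelefteq Y$. By Step 5 of Section 2, $\theta$ embeds $A$ in $\mathrm{GL}_3(\mathbb Z)$, and by (A) $\theta(A)$ contains a principal congruence subgroup. So $A$ has (T), hence FA, by (K), and $T^A\neq\emptyset$.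

Next we remove the finite parts. Let $N=\ker(Y\to\mathrm{PGL}_2(K))$, the map being induced by $\rho$; then $N\supseteq A$. For $u\in N$, $\rho(u)$ is a scalar in $O^\times$. So $N/A$ embeds in $\mathcal U(\mathbb ZC_3)\times\mathcal H^\times\times O^\times$, which is finite because $\mathcal U(\mathbb ZC_3)=\pm C_3$. By (T2) and (T1) the finite group $N/A$ fixes a vertex of $T^A$. So $T^N\neq\emptyset$, and $Y/N$ acts on $T^N$.

Finally $Y/N\cong\mathrm P\rho(Y)\subseteq\mathrm{PGL}_2(O)$, and $\Delta$ has finite index in $\mathrm{PGL}_2(O)$, hence in $Y/N$. As $\Delta$ has FA, $Y/N$ has FA by (T1), so it fixes a vertex of $T^N$, and $Y$ fixes a vertex of $T$. $\square$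

The obvious candidate for $\Delta$ is the congruence subgroup that (A) provides. But (A) does not control the level $k$, and by the proof of Proposition 6 a torsion-free subgroup of finite index never has FA. FA depends here on which elements of finite order are present. So two tasks must be carried out exactly: show that $\mathrm P\rho(Y)$ contains a specific large group (Section 4), and find in that group a $\Delta$ with FA and finite index (Sections 5 and 6).

## 4. Lifting congruence units, with a determinant modulo 8

Let
$$\Gamma_0=\left\{\alpha=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm{SL}_2(O):\ \alpha\equiv1\bmod\sqrt{-3},\ c\equiv0,\ a\equiv d\equiv1\bmod2\right\}.$$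
By (2), $\Gamma_0=\{\alpha\in\mathrm{SL}_2(O):\alpha-1\in\sqrt{-3}M_2(O)\cap P\Lambda'\}$. As $\mathcal H^\times\subset(\Lambda')^\times$ and $P\Lambda'$ is a two-sided ideal of $\Lambda'$, conjugation by $\mathcal H^\times$ preserves $\Gamma_0$.

The plan uses that $(1-z)\mathbb ZG\cap(1+z)\mathbb ZG=0$: an element of both is killed by $1+z$ and by $1-z$, hence by $2$. So $\mathbb ZG$ is the pullback of $\mathbb ZG/(1-z)=\mathbb ZA_4$ and $\mathbb ZG/(1+z)$ over $\mathbb ZG/(1-z,1+z)=\mathbb F_2A_4$. We lift $\alpha$ to the second ring, then look for a matching unit of $\mathbb ZA_4$.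

**Step 1: lift to $\mathbb ZG/(1+z)$.** The purpose is a homomorphism $v$ from $\Gamma_0$ to the units of this ring with $\sigma_0(v(\alpha))=1$ and $\rho(v(\alpha))=\alpha$. We have $\mathbb ZQ/(1+z)=L$, so $\mathbb ZG/(1+z)=L\oplus Lt\oplus Lt^2$, and $\sigma_0,\rho$ factor through this ring. For $x=l_0+l_1t+l_2t^2$ put $\tilde a=l_0$, $\tilde b=l_1\tau$, $\tilde c=l_2\tau^2$ in $\mathcal H$. Then
$$\sigma_0(x)=\tilde a+\tilde b+\tilde c,\qquad\rho(x)=\tilde a+\omega\tilde b+\omega^2\tilde c=(\tilde a-\tilde c)+(\tilde b-\tilde c)\omega .$$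
If both vanish, then $\tilde a=\tilde b=\tilde c$ by (1), and $3\tilde a=0$. So $(\sigma_0,\rho)$ is injective on $\mathbb ZG/(1+z)$.

Let $\alpha\in\Gamma_0$ and write $\alpha=x+y\omega$ with $x,y\in\mathcal H$, by (1). By (2), $x-1\in P$ and $y\in P$. Also $\alpha-1\in\sqrt{-3}M_2(O)\cap\Lambda'=\sqrt{-3}\Lambda'$, because $\sqrt{-3}$ is prime to $2$. Since
$$(1+2\omega)(x'+y'\omega)=(x'-2y')+(2x'-y')\omega,$$
we get $x-1+y=3(x'-y')\in3\mathcal H$ for some $x',y'\in\mathcal H$. Put $r=(1-x-y)/3\in\mathcal H$. As $3r\in P$ and $2r\in2\mathcal H\subset P$, we have $r\in P$. Put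
$$\tilde a=x+r\in1+P,\qquad\tilde b=y+r\in P,\qquad\tilde c=r\in P .$$
Then $\tilde a+\tilde b+\tilde c=x+y+3r=1$ and $\tilde a+\omega\tilde b+\omega^2\tilde c=x+y\omega+r(1+\omega+\omega^2)=\alpha$. So
$$v(\alpha):=\tilde a+(\tilde b\tau^{-1})t+(\tilde c\tau^{-2})t^2\in\mathbb ZG/(1+z)$$
has coefficients in $1+P,P,P\subset L$ (here we use that $P$ is two-sided) and satisfies $\sigma_0(v(\alpha))=1$, $\rho(v(\alpha))=\alpha$. By injectivity of $(\sigma_0,\rho)$, $v$ is multiplicative and $v(1)=1$. So $v$ is a homomorphism into the unit group. For $g\in G=\mathcal H^\times$ the matrices $\rho(g)$ and $g$ differ by a scalar, so the same injectivity gives $v(g\alpha g^{-1})=gv(\alpha)g^{-1}$.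

**Step 2: what must be matched.** Let $\bar v(\alpha)$ be the image of $v(\alpha)$ in $\mathbb ZG/(1+z,2)=\mathbb F_2A_4$. Under $L\to L/2L=\mathbb F_2V_4$ the ideal $P$ (even coordinate sum) maps into the augmentation ideal. So $\bar v(\alpha)\in E:=1+I_2$, where $I_2=\ker(\mathbb F_2A_4\to\mathbb F_2C_3)$. This ideal is generated by the nilpotent, $A_4$-stable augmentation ideal of $\mathbb F_2V_4$, so it is nilpotent. Thus $E$ is a finite group and $\bar v:\Gamma_0\to E$ is a homomorphism. We ask which elements of $E$ come from units of $\mathbb ZA_4$.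

**Step 3: a lattice in $M_3(\mathbb Z)$.** This turns the question into one on $3\times3$ matrices. Let $I=\ker(\mathbb ZA_4\to\mathbb ZC_3)=J\oplus J\bar t\oplus J\bar t^2$, with $J$ the augmentation ideal of $\mathbb ZV_4$. As $\mathbb ZA_4/I$ is torsion-free, $I/2I=I_2$. $J$ has basis $v-1$ $(1\ne v\in V_4)$, which $\theta$ maps to $-2\,\mathrm{diag}(0,1,1)$, $-2\,\mathrm{diag}(1,0,1)$, $-2\,\mathrm{diag}(1,1,0)$. The vectors $(0,1,1),(1,0,1),(1,1,0)$ have determinant $2$, so they form a basis of $\{n\in\mathbb Z^3:n_1+n_2+n_3\text{ even}\}$, which has index $2$ in $\mathbb Z^3$. The matrices $\mathrm{diag}$, $\mathrm{diag}\cdot\Pi$, $\mathrm{diag}\cdot\Pi^2$ have disjoint supports. Hence $\theta$ is injective on $I$, and $\theta(I)=2\mathcal N$ with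
$$\mathcal N=\mathcal D\oplus\mathcal D\Pi\oplus\mathcal D\Pi^2,\qquad\mathcal D=\{\mathrm{diag}(n_1,n_2,n_3):n_1+n_2+n_3\text{ even}\}.$$
Every $N\in\mathcal N$ has even trace, and $2M_3(\mathbb Z)\subset\mathcal N$.

**Step 4: the invariant $\delta$.** For $e\in E$ choose a lift $1+n$, $n\in I$, and put $\delta(e)=\det\theta(1+n)\bmod8$.
* *Values.* $\det(1+2N)\equiv1+2\operatorname{tr}N\equiv1\bmod4$, so $\delta(e)\in\{1,5\}$.
* *Well defined.* Two lifts differ by an element of $2I$, and $\theta(2I)=4\mathcal N$. If $M\equiv1\bmod2$ and $N'\in\mathcal N$, then over $\mathbb Z_{(2)}$ we have $\det(M+4N')\equiv\det M\,(1+4\operatorname{tr}(M^{-1}N'))\bmod8$, and $\operatorname{tr}(M^{-1}N')\equiv\operatorname{tr}N'\equiv0\bmod2$.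

As $1+I$ is closed under multiplication and under conjugation by $A_4$, $\delta:E\to\{1,5\}$ is a homomorphism, invariant under conjugation by $A_4$.

**Step 5: if $\delta(e)=1$, then $e$ is the image of a unit of $\mathbb ZA_4$.** Let $M=\theta(1+n)$, so $\det M\equiv1\bmod8$. Since $\mathrm{SL}_3(\mathbb Z)\to\mathrm{SL}_3(\mathbb Z/8)$ is onto, there is $M'\in\mathrm{SL}_3(\mathbb Z)$ with $M'\equiv M\bmod8$. As $8M_3(\mathbb Z)\subset4\mathcal N=\theta(2I)$, we get $M'=\theta(1+n')$ with $n'\in I$ and $n'-n\in2I$. The set $1+2\mathcal N=\theta(1+I)$ is closed under multiplication and is a union of cosets of $8M_3(\mathbb Z)$. Modulo $8$, $M'^{-1}$ is a positive power of $M'$. So $M'^{-1}\in1+2\mathcal N$, say $M'^{-1}=\theta(1+n'')$ with $n''\in I$. Then $(1+n')(1+n'')-1\in I\cap\ker\theta=0$, and likewise in the other order. So $1+n'$ is a unit with image $e$.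

*Remark.* The condition is also necessary. If a unit $w$ of $\mathbb ZA_4$ has image $e\in E$, its image in $\mathcal U(\mathbb ZC_3)=\pm C_3$ is $\equiv1\bmod2$, hence is $\pm1$, and $\pm w\in1+I$ has the same image $e$. Its determinant under $\theta$ is $\pm1$ and $\equiv1\bmod4$, hence $1$. And $\delta$ is not trivial on $E$: the matrix $\mathrm{diag}(5,1,1)=1+2\,\mathrm{diag}(2,0,0)$ is in $1+2\mathcal N$. So a lift of $\alpha$ with $\sigma_0=1$, built from $v(\alpha)$, meets a real obstruction with values in a group of order $2$. We do not compute it on $\Gamma_0$. In Section 6 it will disappear for another reason.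

**Step 6: gluing.** Let $\Gamma_1=\ker(\delta\circ\bar v)\subseteq\Gamma_0$. It has index $\le2$, and it is normalized by $\mathcal H^\times$, by the conjugation rules for $v$ and $\delta$. For $\alpha\in\Gamma_1$ take $w\in\mathcal U(\mathbb ZA_4)$ with image $\bar v(\alpha)$. By the pullback description, $(w,v(\alpha))$ is a unit $u\in Y$, and $\rho(u)=\alpha$. Hence $\rho(G)\Gamma_1\subseteq\rho(Y)$. Since $\rho(g)$ and $g$ differ by a scalar,
$$\mathrm P(\mathcal H^\times\Gamma_1)\subseteq\mathrm P\rho(Y),\qquad[\mathrm P(\mathcal H^\times\Gamma_0):\mathrm P(\mathcal H^\times\Gamma_1)]\le2.\tag{3}$$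

**Step 7: a handy subgroup of $\mathcal H^\times\Gamma_0$.** The purpose is a membership test by congruences. Let $\chi_3:\mathrm{SL}_2(\mathbb F_3)\to\mathbb F_4^\times$ be the homomorphism with kernel $Q_8$ and $\chi_3\begin{pmatrix}1&1\\0&1\end{pmatrix}=\omega$. Let
$$\Gamma=\left\{g=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm{SL}_2(O):c\equiv0\bmod2,\ (a\bmod2)=\chi_3(g\bmod\sqrt{-3})\right\}.$$
This is a group, because $a\bmod2$ is multiplicative when $c\equiv0$.

**Lemma 10.** $\Gamma\subseteq\mathcal H^\times\Gamma_0$.

*Proof.* First, $\mathcal H^\times=\langle i,j,\tau\rangle\subseteq\Gamma$. For $i,j$ we have $a=\pm1\equiv1\bmod2$, and they reduce to elements of order $4$ in $\mathrm{SL}_2(\mathbb F_3)$, which lie in $Q_8$. For $\tau$ we have $a=\omega^2$ and $\tau\equiv\begin{pmatrix}1&-1\\0&1\end{pmatrix}$, so $\chi_3=\omega^{-1}=\omega^2$. Given $g\in\Gamma$, by Step 4 of Section 2 there is $h\in\mathcal H^\times$ with $h\equiv g\bmod\sqrt{-3}$. Then $h^{-1}g\in\Gamma$ is $\equiv1\bmod\sqrt{-3}$, so its $a$-entry, and by $\det=1$ and $c\equiv0$ also its $d$-entry,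 is $\equiv1\bmod2$. Thus $h^{-1}g\in\Gamma_0$. $\square$

## 5. Six elements of finite order generating a group with FA

In $\mathrm{SL}_2(O)$ put
$$s_1=\begin{pmatrix}1&-1\\2&-1\end{pmatrix},\quad s_2=\begin{pmatrix}\omega-\omega^2&-\omega\\-2\omega^2&\omega^2-\omega\end{pmatrix},\quad s_3=\begin{pmatrix}1&\omega^2\\-2\omega&-1\end{pmatrix},$$
$$c_1=\begin{pmatrix}\omega^2&-\omega^2\\0&\omega\end{pmatrix},\quad c_2=\begin{pmatrix}\omega^2&2\omega\\0&\omega\end{pmatrix},\quad c_3=\begin{pmatrix}\omega^2&-1\\0&\omega\end{pmatrix}.$$

**All six lie in $\Gamma$.** The $s_k$ have determinant $1$ (for $s_2$: $-(\omega-\omega^2)^2-2=3-2$) and trace $0$. So they have order $4$ mod $\sqrt{-3}$ and $\chi_3=1$. Their lower-left entries are even and $a\equiv1\bmod2$, as $\omega-\omega^2=1+2\omega$. The $c_k$ have $a=\omega^2$, $c=0$, and reduce to $\begin{pmatrix}1&-1\\0&1\end{pmatrix}$ mod $\sqrt{-3}$, so $\chi_3=\omega^{-1}=\omega^2$.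

Let $\Delta\subset\mathrm{PSL}_2(O)$ be the group generated by their images, denoted by the same letters. So $\Delta\subseteq\mathrm P\Gamma\subseteq\mathrm P(\mathcal H^\times\Gamma_0)$.

**Step 1: relations in $\mathrm{PSL}_2(O)$.** These are all that the fixed point argument needs.
* $s_k^2=1$ (trace $0$) and $c_k^3=1$ (trace $-1$).
* $\operatorname{tr}(s_1c_1)=\omega^2+(-2\omega^2-\omega)=1$, $\operatorname{tr}(s_2c_2)=(1-\omega)+(-3-\omega^2)=-1$, $\operatorname{tr}(s_3c_3)=\omega^2+\omega=-1$. An element of determinant $1$ and trace $\pm1$ has cube $\mp1$. So $(s_kc_k)^3=1$, and $\langle s_k,c_k\rangle$ is finite, being a quotient of $\langle s,c\mid s^2,c^3,(sc)^3\rangle\cong A_4$.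
* $s_1s_2=\begin{pmatrix}-1&-\omega^2\\2\omega&1\end{pmatrix}=-s_3$. So $V:=\{1,s_1,s_2,s_3\}$ is a group of exponent $2$, generated by any two of the $s_k$.
* $c_2c_3=\begin{pmatrix}\omega&\omega^2\\0&\omega^2\end{pmatrix}$ and $c_1c_2c_3=1$. So $D:=\langle c_1,c_2,c_3\rangle$ is generated by any two of the $c_k$. It is the group $D$ of Section 1. Since $c_1$, $c_2$ and $c_1c_2=c_3^{-1}$ have finite order, $D$ has FA by (T3).

Serre's criterion (T3) cannot be applied directly to the six generators. For example $\operatorname{tr}(s_1c_2)=\omega^2+(4\omega-\omega)=2\omega-1=-2+\sqrt{-3}$ is not real, so $s_1c_2$ has infinite order, and we do not know in advance that it has a fixed point. The following argument uses only the products $s_kc_k$ with equal indices.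

**Step 2: $\Delta$ has no subgroup of index $2$.** In $\Delta^{ab}$ the relations $s_k^2=c_k^3=(s_kc_k)^3=1$ give $s_k=1$. So $\Delta^{ab}$ has exponent dividing $3$.

**Proposition 11.** $\Delta$ has FA.

*Proof.* Let $\Delta$ act on a tree $T$. Put $F_k=T^{s_k}$, $E_k=T^{c_k}$. Since $\langle s_k,c_k\rangle$ is finite, $F_k\cap E_k\neq\emptyset$. Since any two $s_k$ generate the finite group $V$, and any two $c_k$ generate $D$, which has FA,
$$F_k\cap F_l=T^V\neq\emptyset,\qquad E_k\cap E_l=T^D\neq\emptyset\qquad(k\ne l).$$
Suppose $T^V\cap T^D=\emptyset$. Let $[x,y]$ be the shortest path from $T^V$ to $T^D$, with $x\in T^V$, $y\in T^D$, and let $x'$ be the neighbor of $x$ on it. Then $x'\notin T^V$, so $x'$ lies in at most one $F_k$. For the at least two indices $k$ with $x'\notin F_k$ we have $F_k\cap[x,y]=\{x\}$, because $F_k$ is a subtree containing $x$. For such $k$ the subtrees $[x,y],F_k,E_k$ pairwise intersect: $x\in F_k$, $y\in E_k$, and $F_k\cap E_k\ne\emptyset$. By (T4) they have a common vertex, which must be $x$. So $x\in E_k$. Two such indices give $x\in T^D$,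 a contradiction. So $T^V\cap T^D\neq\emptyset$, and $\Delta=\langle V,D\rangle$ has a fixed vertex. $\square$

## 6. Eight regular ideal tetrahedra: $\Delta$ has finite index

**Proposition 12.** $[\mathrm{PSL}_2(O):\Delta]<\infty$.

The proof compares $\Delta$ with the tessellation of hyperbolic space $\mathbb H^3$ by regular ideal tetrahedra: the $\Delta$-translates of eight tiles contain all tiles. An ideal tetrahedron is denoted by its vertices in $\mathbb C\cup\{\infty\}$, and the reflection in a face acts on $\mathbb C\cup\{\infty\}$ as the reflection in the circle or line through the three vertices of the face.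

**Step 1: the tiles.** Let $\eta=-\omega^2=1+\omega=e^{i\pi/3}$, so $\eta-1=\omega$ and $\bar\eta=-\omega$. Put
$$W=(\infty,0,1,\eta),\quad B_0=(0,1,\eta,m_0),\quad B_1=(\infty,0,1,-\omega),\quad B_2=(\infty,1,\eta,1+\eta),\quad B_3=(\infty,0,\eta,\omega),$$
$$U_1=(0,1,-\omega,m_1),\qquad U_2=(1,\eta,1+\eta,m_2),\qquad U_3=(0,\eta,\omega,m_3),$$
with the centroids of the respective equilateral triangles
$$m_0=\frac{1+\eta}3=\frac1{1-\omega},\quad m_1=\frac{1-\omega}3=\frac1{1-\omega^2},\quad m_2=\frac{2(1+\eta)}3=\frac2{1-\omega},\quad m_3=\frac{\eta+\omega}3=\frac{1+2\omega}3 .$$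
$W$ is a regular ideal tetrahedron. Its mirror images in the faces $(\infty,0,1)$, $(\infty,1,\eta)$, $(\infty,0,\eta)$, $(0,1,\eta)$ are $B_1,B_2,B_3,B_0$: the first three are planar reflections of equilateral triangles, and in the last case $\infty$ goes to the center of the circumcircle. In the same way the mirror image of $B_k$ in its face opposite $\infty$ is $U_k$, for $k=1,2,3$.

**Step 2: symmetries of the tiles in $\Delta$.** As Möbius maps, $c_1(x)=\omega x-\omega$, $c_2(x)=\omega x+2$, $c_3(x)=\omega x+\eta$. They act by the cycles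
$$c_1:0\to-\omega\to1\to0,\qquad c_2:1\to1+\eta\to\eta\to1,\qquad c_3:0\to\eta\to\omega\to0,$$
and fix $\infty$ and the centroids $m_1,m_2,m_3$ respectively. So $c_k$ preserves $B_k$ and $U_k$, and permutes the three faces of $B_k$ at $\infty$ transitively. Further:
* $s_1(x)=\dfrac{x-1}{2x-1}$: $\ 0\leftrightarrow1$; $\ \eta\mapsto\dfrac{\omega}{1+2\omega}=m_0$, since $\omega(1-\omega)=1+2\omega$; $\ -\omega\mapsto\dfrac{\omega^2}{\omega^2-\omega}=\dfrac1{1-\omega^2}=m_1$.
* $s_2(x)=\dfrac{(1-\omega)x-1}{-2\omega x+\omega-1}$ (numerator and denominator multiplied by $\omega^2$): $\ 0\mapsto\dfrac{-1}{\omega-1}=m_0$; $\ 1\mapsto\dfrac{-\omega}{-\omega-1}=\dfrac{-\omega}{\omega^2}=-\omega^2=\eta$. At $m_2=\frac2{1-\omega}$ the numerator is $1$ and the denominator is $\frac{-4\omega-(1-\omega)^2}{1-\omega}=\frac{-\omega}{1-\omega}$, so $m_2\mapsto-\omega^2(1-\omega)=1-\omega^2=2+\omega=1+\eta$.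
* $s_3(x)=\dfrac{x+\omega^2}{-2\omega x-1}$: $\ 0\mapsto-\omega^2=\eta$; $\ 1\mapsto\dfrac{-\omega}{-(1+2\omega)}=m_0$; $\ \omega\mapsto\dfrac{-1}{-(1+2\omega^2)}=-\dfrac1{1+2\omega}=\dfrac{1+2\omega}3=m_3$.

Since the $s_k$ are involutions, these values show that each $s_k$ preserves the vertex set $\{0,1,\eta,m_0\}$ of $B_0$, and that $V$ is transitive on it: $s_1,s_2,s_3$ send $0$ to $1,m_0,\eta$. They also show that $s_k$ preserves the vertex set of $U_k$. The group $\langle s_k,c_k\rangle$ is transitive on the vertices of $U_k$, since $c_k$ fixes $m_k$ and cycles the other three, and $s_k$ moves $m_k$. A face is determined by the opposite vertex, so $V$ is transitive on the faces of $B_0$ and $\langle s_k,c_k\rangle$ on those of $U_k$.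

**Step 3: closure under reflection.** Let $\mathcal S$ be the set of $\Delta$-translates of the eight tetrahedra. We claim that the mirror image of a member of $\mathcal S$ in one of its faces is in $\mathcal S$. By equivariance it suffices to check the eight. If a symmetry $g$ of a tile $X$ maps the face $f$ to $f'$, then the mirror image of $X$ in $f'$ is $g$ applied to the mirror image in $f$. So:
* $W$ has neighbors $B_1,B_2,B_3,B_0$;
* $B_k$ $(k=1,2,3)$ has neighbors $W$, $c_k^{\pm1}W$ at the faces through $\infty$, and $U_k$;
* $B_0$ has the neighbor $W$ at $(0,1,\eta)$, so its neighbors are $V$-translates of $W$;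
* $U_k$ has the neighbor $B_k$ at one face, so its neighbors are $\langle s_k,c_k\rangle$-translates of $B_k$.

**Step 4: covering.** Let $R$ be the group generated by the reflections in the faces of $W$. For $r=r_1\cdots r_n\in R$ with generators $r_l$, the tetrahedron $r_1\cdots r_lW$ is the mirror image of $r_1\cdots r_{l-1}W$ in one of its faces. So by induction $rW\in\mathcal S$ for all $r\in R$. All dihedral angles of $W$ are $\pi/3$, so by Poincaré's theorem (e.g. Ratcliffe, *Foundations of Hyperbolic Manifolds*, Thm 7.1.3) the $R$-translates of $W$ tessellate $\mathbb H^3$. So the $\Delta$-translates of the finite-volume union of the eight tetrahedra cover $\mathbb H^3$, and $\Delta$ has finite covolume. As $\Delta\subseteq\mathrm{PSL}_2(O)$, which is discrete, the index is finite. $\square$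

**Step 5: the obstruction of order 2 disappears.** By (3), $\Delta\cap\mathrm P(\mathcal H^\times\Gamma_1)$ has index $\le2$ in $\Delta$. By Step 2 of Section 5, $\Delta$ has no subgroup of index $2$. Hence
$$\Delta\subseteq\mathrm P(\mathcal H^\times\Gamma_1)\subseteq\mathrm P\rho(Y).\tag{4}$$

## 7. Fixed vertices for $\mathcal U(\mathbb Z[\mathrm{SL}(2,3)])$

*Proof of Theorem 1.* $G$ is cut by Step 1 of Section 2, and $G\cong\mathrm{SL}(2,3)$ by Step 4 there. By (4), $\Delta\subseteq\mathrm P\rho(Y)$; it has FA by Proposition 11 and finite index in $\mathrm{PSL}_2(O)$ by Proposition 12. So Lemma 9 applies, and $Y=\mathcal U(\mathbb ZG)$ has FA. It does not have HFA by Proposition 6. $\blacksquare$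

## 8. Finite-index subdirect products and Theorem 3

Lemma 9 removed the harmless components one by one. In general there is a clean statement. We use that an automorphism of a tree without fixed vertex, acting without inversions, is hyperbolic: it translates along a unique invariant line, its axis. If the axes $A_h,A_{h'}$ of two hyperbolic elements are disjoint, then $hh'$ is hyperbolic and its axis contains the path joining $A_h$ to $A_{h'}$.

**Proposition 13.** Let $Y_1,Y_2$ be finitely generated groups with FA, and $J\le Y_1\times Y_2$ a finite-index subgroup projecting onto both factors. Then $J$ has FA.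

*Proof.* Let $N_1=J\cap(Y_1\times1)$, $N_2=J\cap(1\times Y_2)$. These are commuting normal subgroups of $J$, of finite index in the respective factors, hence finitely generated. $N_1N_2$ has finite index in $J$, and $J/N_2\cong Y_1$, $J/N_1\cong Y_2$. Suppose $J$ acts on a tree $T$ without fixed vertex.

**Step 1: one $N_i$ has no fixed vertex.** If both have fixed vertices, then $N_2$ preserves $T^{N_1}$, and the nearest-point projection to $T^{N_1}$ of an $N_2$-fixed vertex is fixed by $N_1N_2$. So $J$ has a finite orbit and fixes a vertex by (T1), a contradiction. Say $N_1$ has no fixed vertex.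

**Step 2: an invariant subtree.** By (T3) $N_1$ contains hyperbolic elements. Let $T_1$ be the union of the axes $A_h$ of hyperbolic $h\in N_1$. By the fact on disjoint axes it is a subtree, and it is $J$-invariant because $N_1$ is normal. Each $g\in N_2$ commutes with each such $h$, so it preserves $A_h$. Commuting with a nontrivial translation of $A_h$, it acts on $A_h$ as a (possibly trivial) translation.

**Step 3: the case where $N_2$ acts trivially on all $A_h$.** Then $J/N_2\cong Y_1$ acts on $T_1$ and has a fixed vertex, so $N_1$ fixes a vertex, a contradiction.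

**Step 4: the case where some $g\in N_2$ is a nontrivial translation on some $A_h$.** Here we produce a quotient $\mathbb Z$ or $D_\infty$ of $Y_1$. The element $g$ is hyperbolic, and for every hyperbolic $h'\in N_1$ it preserves the line $A_{h'}$, so $A_{h'}$ is the axis of $g$. Hence $T_1$ is a line. Let $\varepsilon:J\to\{\pm1\}$ be the orientation character of the action on $T_1$. Let $N_1'=N_1\cap\ker\varepsilon$, acting by translations $f:N_1'\to\mathbb Z$. Then $f\ne0$, since a hyperbolic $h\in N_1$ is in $N_1'$. We have $f(xnx^{-1})=\varepsilon(x)f(n)$ for $x\in J$. Taking $x\in N_2$, which commutes with $n$, gives $\varepsilon(N_2)=1$, so $\varepsilon$ factors through $Y_1=J/N_2$.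

As $N_1\cap N_2=1$, we may regard $N_1'$ as a finite-index normal subgroup of $Y_1$, contained in $Y_1^+=\ker\varepsilon$. Put $r=[Y_1^+:N_1']$. Transfer $Y_1^+\to(N_1')^{ab}$ followed by $f$ gives a homomorphism $F:Y_1^+\to\mathbb Z$. For $n\in N_1'$, transfer is the product of the conjugates, so
$$F(n)=\sum_{x\in Y_1^+/N_1'}f(xnx^{-1})=rf(n),$$
and $F\neq0$. For $x\in Y_1^+$ we have $x^r\in N_1'$ and $F(x)=F(x^r)/r=f(x^r)$, so $F(yxy^{-1})=f(yx^ry^{-1})=\varepsilon(y)F(x)$ for $y\in Y_1$. So $\ker F\trianglelefteq Y_1$.

If $\varepsilon=1$, then $Y_1$ surjects onto an infinite cyclic group. Otherwise $Y_1/\ker F$ contains $C=Y_1^+/\ker F\cong\mathbb Z$ with index $2$, and (the image of) any $y\notin Y_1^+$ acts on $C$ by inversion. As $y^2\in C$ commutes with $y$, it equals its inverse, so $y^2=1$, and $Y_1/\ker F\cong D_\infty=C_2*C_2$. Neither $\mathbb Z$ nor $D_\infty$ has FA: $\mathbb Z$ translates a line, and a free product of two nontrivial groups acts without fixed vertex on its Bass–Serre tree. This contradicts FA for $Y_1$. $\square$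

By induction Proposition 13 holds for $r$ factors. A finite-index subdirect $J\le Y_1\times\dots\times Y_r$ projects to a finite-index subdirect $J'\le Y_1\times\dots\times Y_{r-1}$, which has FA by induction, and $J\le J'\times Y_r$ is again of finite index and subdirect.

*Proof of Theorem 3.* (a) Let $Y_e$ be the image of $\mathcal U(\mathbb ZG)$ in the component $\mathbb QGe$. The ring $\prod_e\mathbb ZGe$ is an order containing $\mathbb ZG$. By (A), $\mathcal U(\mathbb ZG)$ has finite index in $\prod_e\mathcal U(\mathbb ZGe)$, hence is a finite-index subdirect subgroup of $\prod_eY_e$, and each $Y_e$ is finitely generated. If all $Y_e$ have FA, apply Proposition 13. The converse holds since quotients of FA groups have FA.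

(b) Let $G=\mathrm{SL}(2,3)$, $G_n=G\times C_2^n$. Element orders in $G_n$ are in $\{1,2,3,4,6\}$, so $G_n$ is cut. The $2^n$ characters of $C_2^n$ embed $\mathbb ZG_n$ in $(\mathbb ZG)^{2^n}$ as a suborder of the same $\mathbb Q$-algebra. So $\mathcal U(\mathbb ZG_n)$ has finite index in $\mathcal U(\mathbb ZG)^{2^n}$, and it projects onto each factor because $\mathbb ZG\subset\mathbb ZG_n$. By Proposition 13 and Theorem 1 it has FA. It surjects onto $\mathcal U(\mathbb ZG)=Y$, so the preimage of the group $Y_F$ of Proposition 6 is a finite-index subgroup mapping onto $\mathbb Z$. Hence $\mathcal U(\mathbb ZG_n)$ does not have HFA. $\blacksquare$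

## 9. Cut groups of order at most 24 and Theorem 2

Besides Lemmas 4, 5 and 8 we need two groups of order $16$ with a component $M_2(\mathbb Q(\mathrm i))$, $\mathrm i=\sqrt{-1}$. For one, the cusp criterion works at a well-chosen cusp. For the other we use a tree coming from hyperbolic planes.

**Lemma 14.** No finite-index subgroup of $\mathrm{PSL}_2(\mathbb Z[\mathrm i])$ has FA.

*Proof.* Let $P_0\subset\mathbb H^3$ be the hyperbolic plane with boundary $\mathbb R\cup\{\infty\}$. It is given by the Hermitian matrix $H_0=\begin{pmatrix}0&\mathrm i\\-\mathrm i&0\end{pmatrix}$: for $v=(x,1)^T$, $v^*H_0v=\mathrm i(\bar x-x)=2\operatorname{Im}x$. Its translates under $\mathrm{PSL}_2(\mathbb Z[\mathrm i])$ are given by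
$$H=\gamma^*H_0\gamma=\begin{pmatrix}A&B\\\bar B&C\end{pmatrix},\qquad\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}.$$
Here $A=\mathrm i(\bar ac-\bar ca)$ and $C=\mathrm i(\bar bd-\bar db)$ are in $2\mathbb Z$. Since $\bar x\equiv x\bmod2$ in $\mathbb Z[\mathrm i]$, we have $B=\mathrm i(\bar ad-\bar cb)\equiv\mathrm i(ad-bc)=\mathrm i\bmod2$. Also $\det H=-1$. For two such $H,H'$ the bilinear form attached to $-\det$,
$$\langle H,H'\rangle=\operatorname{Re}(B\overline{B'})-\tfrac12(AC'+A'C),$$
is an odd integer: $B\overline{B'}\in1+2\mathbb Z[\mathrm i]$ and $AC'+A'C\in4\mathbb Z$. Two distinct planes meet in $\mathbb H^3$ if and only if $|\langle H,H'\rangle|<1$. So distinct translates are disjoint. The planes meeting a compact set have normalized matrices $H$ in a compact set, and these have entries in $\mathbb Z[\mathrm i]$, so the family is locally finite.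

So $\mathrm{PSL}_2(\mathbb Z[\mathrm i])$ acts on the dual tree (vertices: components of the complement; edges: planes). It is connected by local finiteness, and it is a tree because each plane separates $\mathbb H^3$. We subdivide it barycentrically to avoid inversions. If a finite-index subgroup $\bar\Gamma$ fixed a vertex, it would preserve a nonempty subset of $\mathbb H^3$ (a component or a plane) contained in a closed half-space. This contradicts that every orbit of the lattice $\bar\Gamma$ accumulates at all points of $\partial\mathbb H^3$. $\square$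

**Lemma 15.** For $G=C_4\circ D_8$ (order $16$), $\mathcal U(\mathbb ZG)$ does not have FA.

*Proof.* $G$ is generated by the scalar $\mathrm i$, $X=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $Z=\mathrm{diag}(1,-1)$; let $\rho$ be this representation. Here $z=-1$ and $G/z\cong C_2^3$, so the normal form of Section 3 applies. $\Lambda$ is the $\mathbb Z[\mathrm i]$-span of $1,X,Z,XZ$, an order in $M_2(\mathbb Q(\mathrm i))$ all of whose traces lie in $2\mathbb Z[\mathrm i]$. For $\rho(u_1)=1+2\lambda$ we get $\det\rho(u_1)=1+2\operatorname{tr}\lambda+4\det\lambda\equiv1\bmod4$. This is a unit of $\mathbb Z[\mathrm i]$, so $\det\rho(u_1)=1$. Also $\det\rho(g)=\pm1$ for $g\in G$. Since the scalar $\mathrm i$ has determinant $-1$, each element of $\mathrm P\rho(\mathcal U(\mathbb ZG))$ has a representative of determinant $1$ over $\mathbb Z[\mathrm i]$. So this group is contained, with finite index by (A), in $\mathrm{PSL}_2(\mathbb Z[\mathrm i])$. Apply Lemma 14. $\square$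

**Lemma 16.** For $G=M_{16}=\langle a,b\mid a^8=b^2=1,\ bab=a^5\rangle$, $\mathcal U(\mathbb ZG)$ does not have FA.

*Proof.* Let $z=a^4$. Then $G/z\cong C_4\times C_2$. Put $\rho(a)=\begin{pmatrix}0&1\\\mathrm i&0\end{pmatrix}$, $\rho(b)=\mathrm{diag}(1,-1)$. Then $\rho(a^2)=\mathrm i$, $\rho(z)=-1$, $\rho(b)\rho(a)\rho(b)=-\rho(a)=\rho(a^5)$, and $Z(G)=\langle a^2\rangle$. The span of $1,b,a,ab$ over $\mathbb Z[\mathrm i]$ is
$$\Lambda=\left\{\begin{pmatrix}p&q\\\mathrm ir&s\end{pmatrix}:p\equiv s,\ q\equiv r\bmod2\right\}\subset M_2(\mathbb Z[\mathrm i]),$$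
so traces of elements of $\Lambda$ lie in $2\mathbb Z[\mathrm i]$. As in Lemma 15, $\beta=\rho(u_1)=1+2\lambda$ has determinant $1$. Every element of $\mathrm P\rho(\mathcal U(\mathbb ZG))$ is represented by $g=\rho(h)(1+2\lambda)$ with $h\in\{1,a,b,ab\}$. Suppose it fixes the cusp of $v=(1,1)^T$: $gv=\mu v$, with second eigenvalue $\nu$. Both are units of $\mathbb Z[\mathrm i]$, so $\mu,\nu\in\{\pm1,\pm\mathrm i\}$.
* $h=a$ or $ab$: as $\operatorname{tr}\rho(h)=0$, $\operatorname{tr}g=2\operatorname{tr}(\rho(h)\lambda)\in4\mathbb Z[\mathrm i]$. On the other hand $\mu\nu=\det g=\pm\mathrm i$ and $\mu^{-1}=\pm\mu$ give $\nu=\pm\mathrm i\mu$ and $\operatorname{tr}g=\mu(1\pm\mathrm i)$: impossible.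
* $h=b$: again $\operatorname{tr}g\in4\mathbb Z[\mathrm i]$, and $\mu\nu=-1$. So $\mu-\mu^{-1}\in4\mathbb Z[\mathrm i]$, hence $\mu=\pm1$. From $\rho(b)(1+2\lambda)v=\mu v$ we get $2\lambda v=(\mu\rho(b)-1)v$. If $\mu=1$: $p+q=0$, $\mathrm ir+s=-1$. Mod $2$, $s\equiv p$ and $r\equiv q\equiv p$, so $(1+\mathrm i)p\equiv1\bmod2$, impossible modulo $1+\mathrm i$. If $\mu=-1$: $p+q=-1$, $\mathrm ir+s=0$. Mod $2$, $s\equiv p$ and $r\equiv q\equiv1+p$, so $\mathrm i+(1+\mathrm i)p\equiv0\bmod2$, impossible modulo $1+\mathrm i$.
* $h=1$: $\det g=1$ and $\mu+\mu^{-1}=2+2\operatorname{tr}\lambda\in2+4\mathbb Z[\mathrm i]$. For $\mu=\pm\mathrm i$ the left side is $0$. So $\mu=\nu=\pm1$ and $\pm g$ is unipotent.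

So all nontrivial elements of the stabilizer of this cusp are parabolic. By Lemma 7, $\mathrm P\rho(\mathcal U(\mathbb ZG))$ has infinite abelianization, and being finitely generated it maps onto $\mathbb Z$. $\square$

*Proof of Theorem 2.* Let $G$ be a cut group with $|G|\le24$. We show that unless $G\cong\mathrm{SL}(2,3)$, FA fails or HFA holds.

**Abelian groups.** $\mathcal U(\mathbb ZG)$ equals its center, hence is finite and has HFA.

**Some groups that are not cut.** $D_{10},D_{14},D_{22},D_{20},\mathrm{Dic}_5$ are not cut: a generator $g$ of the normal subgroup of prime order $p\ge5$ is conjugate only to $g^{\pm1}$, and $g^2\neq g^{\pm1}$.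

**Nonabelian, $|G|<24$.** The remaining groups are:
* order $6$: $S_3$; order $8$: $D_8,Q_8$;
* order $12$: $D_{12},\mathrm{Dic}_3,A_4$;
* order $16$: $D_{16},SD_{16},Q_{16}$, $C_4\rtimes C_4$, $C_2^2\rtimes C_4$, $D_8\times C_2$, $Q_8\times C_2$, $M_{16}$, $C_4\circ D_8$;
* order $18$: $D_{18}$, $S_3\times C_3$, $C_3^2\rtimes C_2$;
* order $20$: $C_5\rtimes C_4$ (Frobenius); order $21$: $C_7\rtimes C_3$.

The groups $S_3,D_{12},\mathrm{Dic}_3$ and the three groups of order $18$ map onto $S_3$. The groups $D_8$, $D_{16},SD_{16},Q_{16}$ (the last three modulo the center), $C_4\rtimes C_4$ and $C_2^2\rtimes C_4$ (modulo the kernel of the action of the right factor), and $D_8\times C_2$ map onto $D_8$. By Lemma 4 none of these has a unit group with FA. Neither do $C_4\circ D_8$ and $M_{16}$, by Lemmas 15 and 16. For $Q_8$, $Q_8\times C_2$ all components are $\mathbb Q$ or $\mathbb H$, so the unit group is finite and has HFA.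

For the other three we have
$$\mathbb QA_4=\mathbb QC_3\oplus M_3(\mathbb Q),\quad\mathbb Q[C_5\rtimes C_4]=\mathbb QC_4\oplus M_4(\mathbb Q),\quad\mathbb Q[C_7\rtimes C_3]=\mathbb QC_3\oplus M_3(\mathbb Q(\sqrt{-7})).$$
The first was seen in Section 1. For the second, let $C_5$ act on $\mathbb Q(e^{2\pi i/5})$ by multiplication with roots of unity and $C_4$ as the Galois group. Over $\mathbb C$ this is a sum of four distinct characters of $C_5$ permuted transitively, so it is absolutely irreducible of degree $4$ over $\mathbb Q$; and $4+16=20$. For the third, let $C_7$ act in the same way on $\mathbb Q(e^{2\pi i/7})$, and $C_3$ as its Galois group over $\mathbb Q(\sqrt{-7})$. This is absolutely irreducible of degree $3$ over $\mathbb Q(\sqrt{-7})$, and the image of the group ring contains multiplication by $\mathbb Q(e^{2\pi i/7})\supset\mathbb Q(\sqrt{-7})$, so it is $M_3(\mathbb Q(\sqrt{-7}))$; and $3+18=21$. By Lemma 5 these three unit groups have (T), hence HFA.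

**Nonabelian, $|G|=24$, Sylow 3-subgroup normal.** Then $G=C_3\rtimes R$ with $|R|=8$. If $R$ acts nontrivially, then $C_R(C_3)$ is normal in $G$ with quotient $S_3$, so FA fails by Lemma 4. If $R$ acts trivially, then $G=C_3\times D_8$, which maps onto $D_8$, or $G=C_3\times Q_8$. FA fails by Lemma 4 and Lemma 8 respectively.

**Nonabelian, $|G|=24$, Sylow 3-subgroup not normal.** There are four Sylow $3$-subgroups, with normalizers of order $6$. The kernel of the conjugation action $G\to S_4$ has order dividing $6$. It contains no element of order $3$, since otherwise, being normal, it would contain all four Sylow $3$-subgroups, but a group of order dividing $6$ has at most one. So it has order $1$ or $2$.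

If the order is $1$, then $G\cong S_4$, which maps onto $S_3$, and FA fails. If it is $2$, say $\langle z\rangle$, then $G/z$ has order $12$ in $S_4$, so it is $A_4$, and $z$ is central. Let $S$ be the preimage of $V_4$, of order $8$, and $C$ a Sylow $3$-subgroup, so that $G=S\rtimes C$. $C$ permutes the three nontrivial cosets of $\langle z\rangle$ in $S$ transitively, and both elements of a coset have the same square, $1$ or $z$. So either all elements of $S\setminus\langle z\rangle$ square to $1$, or all square to $z$. In the first case $S\cong C_2^3$, by Maschke's theorem $\langle z\rangle$ has a $C$-invariant complement, and $G\cong A_4\times C_2$. In the second case $S$ has order $8$ and six elements of order $4$, so $S\cong Q_8$. Then $C$ acts faithfully. Since $\mathrm{Aut}(Q_8)\cong S_4$ has a single conjugacy class of subgroups of order $3$, $G$ is determined up to isomorphism, and $G\cong\mathrm{SL}(2,3)$. For $A_4\times C_2$ the algebra $\mathbb QG$ is the sum of two copies of $\mathbb QA_4$, so $\mathcal U(\mathbb ZG)$ has (T) and HFA by Lemma 5.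

So among cut groups of order $\le24$ only $\mathrm{SL}(2,3)$ can have a unit group with FA but not HFA, and it does by Theorem 1. $\blacksquare$
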